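# Bernoulli graphings of Galton–Watson trees have the spectral radius of the tree

## 1. Two spectral radii, and the guess that they agree

Take a random tree in which every vertex has degree at least $3$, write an independent uniform label on every vertex, and let simple random walk move the root around. Two numbers measure how fast this walk forgets. The first is the exponential decay rate of the return probabilities on the tree itself. The second is the rate at which an arbitrary mean-zero observable of the labelled rooted tree decorrelates along the walk. A first guess is that the two numbers coincide: the labels are independent, the degrees are as independent as they can be, and so the only memory available seems to be the chance that the walk comes back. We shall test this guess, see why the obvious proof breaks as soon as the degrees are random, and then prove that the guess is right. The question comes from Héctor Jardón-Sánchez and László Márton Tóth, "Skeletons and Spectra: Bernoulli graphings are relatively Ramanujan", arXiv:2510.13323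 (2025).

**Definition (the tree).** Let $(p_i)_{i\ge 3}$ be a probability distribution on the integers $i\ge3$ with $\sum_i ip_i<\infty$, and put $\pi_i=ip_i/\sum_jjp_j$. In the unimodular Galton–Watson tree $(T,o)$ the root has $i$ children with probability $p_i$, and every later vertex independently has $i-1$ children with probability $\pi_i$. Call $(p_i)$ non-degenerate if $p_i>0$ for at least two indices. Put $d=d_{\min}=\min\{i:p_i>0\}$.

**Definition (spectral radius of the tree).** For simple random walk on a rooted graph $(G,o)$, $\rho(G,o)=\limsup_n p_{2n}(o,o)^{1/(2n)}$. For a connected graph this is the norm of the walk operator $P$ on $\ell^2(V,\deg)$ (textbook). For our tree it is almost surely the constant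
$$\rho(T,o)=\rho(T_d)=\frac{2\sqrt{d-1}}{d},$$
where $T_d$ is the $d$-regular tree. This is a quoted fact, but the notes prove it on the way (Lemma 2 and Section 8).

**Definition (Bernoulli graphing).** The points of $\mathcal T$ are triples $(T,\xi,o)$, up to rooted label-preserving isomorphism, where $\xi=(\xi(v))_{v\in V(T)}$ are i.i.d. uniform $[0,1]$ labels. Two points $(T,\xi,o)$ and $(T,\xi,o')$ are adjacent when $o'\sim o$ in $T$. The space carries the degree-biased law $\mu^*$, $d\mu^*\propto\deg(o)\,d\mathbb P$. The Markov operator is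
$$Mf(T,\xi,o)=\frac1{\deg o}\sum_{o'\sim o}f(T,\xi,o'),$$
self-adjoint on $L^2(\mu^*)$. With $L^2_0$ the orthogonal complement of the constants, $\rho(\mathcal T)=\sup\{|\lambda|:\lambda\in\sigma(M|_{L^2_0})\}$. One always has $\rho(\mathcal T)\ge\rho(T,o)$, and $\mathcal T$ is called *Ramanujan* if equality holds.

We often write $f(v)$ for $f(T,\xi,v)$, so that $M^nf(o)=\sum_yp_n(o,y)f(y)$. Under $\mu^*$ the root has degree $D\sim\pi$, and every other vertex independently has $D-1$ children with $D\sim\pi$: biasing by the degree of the root makes the root look like every other vertex.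

**Example.** Let $p_3=p_4=\frac12$. Then $\pi_3=\frac37$, $\pi_4=\frac47$, $d=3$, and $\rho(T,o)=\frac{2\sqrt2}3\approx0.943$. Two points of view on a function: $f=\xi(o)-\frac12$ reads the label at the root, while $f=h(\deg o)$ with $h(3)=4$, $h(4)=-3$ reads only the degree. Both have mean $0$ under $\mu^*$, the second because $\frac37\cdot4-\frac47\cdot3=0$.

Here is what will be proved. Throughout, $\rho:=2\sqrt{d-1}/d$.

**Theorem A.** For every $(p_i)_{i\ge3}$ as above, $\sigma(M|_{L^2_0})\subset[-\rho,\rho]$. With $\rho(\mathcal T)\ge\rho(T,o)=\rho$ this gives $\rho(\mathcal T)=\rho(T,o)$: the graphing $\mathcal T$ is Ramanujan for every $(p_i)_{i\ge3}$.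

**Theorem B.** (i) $\sigma(M|_{L^2_0})=[-\rho,\rho]$. (ii) The same holds if the labels take values in any standard Borel space and the pairs (degree, label) are i.i.d. over the vertices under $\mu^*$, with the labels containing an independent uniform coordinate. Without that coordinate the inclusion of Theorem A still holds. The inclusion also holds for every graphing obtained from $\mathcal T$ by replacing $\xi$ by a factor-of-i.i.d. labelling. (iii) If $d_{\min}=2$ (the distribution now living on $i\ge2$), then $\sigma(M|_{L^2_0})=[-1,1]$, so equality holds trivially.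

Non-degeneracy is never used, so the regular tree is included.

## 2. Labels, the regular tree, and degrees

For $f\in L^2(\mu^*)$ let $\mu_f$ be its spectral measure for $M$, a measure on $[-1,1]$ with $\langle M^nf,f\rangle=\int x^n\,d\mu_f$. If $\limsup_n\langle M^{2n}f,f\rangle^{1/2n}\le\rho$, then $\mu_f$ is supported on $[-\rho,\rho]$. So we test the guess by estimating $\langle M^nf,f\rangle=\mathbb E_{\mu^*}\big[\sum_yp_n(o,y)f(o)f(y)\big]$ for real $f$.

**A label function.** Let $f=\xi(o)-\frac12$. Given $T$, the values $f(o),f(y)$ are independent with mean $0$ for $y\neq o$, so $\langle M^nf,f\rangle=\frac1{12}\mathbb E_{\mu^*}[p_n(o,o)]$. Lemma 2 below shows $p_n(o,o)\le C\rho^n$ with a constant $C$. The guess passes.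

**The regular tree.** Let $p_d=1$ and let $f$ be real, bounded, of mean $0$, and determined by the labels in the ball $B_r(o)$. If $\operatorname{dist}(o,y)>2r$, the balls $B_r(o)$ and $B_r(y)$ are disjoint, so $\mathbb E[f(o)f(y)]=0$. Moreover $p_n(o,y)$ is not random. Hence only $|y|\le2r$ contributes. On $T_d$ we have $p_n(o,y)=\langle P^n\delta_y,\delta_o\rangle\le\|P\|^n=\rho^n$, so
$$|\langle M^nf,f\rangle|\le\|f\|_\infty^2\,|B_{2r}|\,\rho^n .$$
Such $f$ are dense in $L^2_0$, so the regular graphing is Ramanujan. Independence did everything.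

**A degree function.** Let $p_3=p_4=\frac12$ and $f=h(\deg o)$ as in the example. Write $D_0$ for the root degree and let $\mathbb E$ be over independent degrees of law $\pi$. We need $\mathbb E[h(D)]=0$, $\mathbb E[h(D)^2]=\frac37\cdot16+\frac47\cdot9=12$, $s:=\mathbb E[1/D]=\frac17+\frac17=\frac27$, and $\mathbb E[h(D)/D]=\frac47-\frac37=\frac17$.

The neighbors of $o$ have degrees independent of $D_0$, so $\langle Mf,f\rangle=0$. After two steps the walk is back at $o$ or at distance $2$. In the second case the degree at the end point is independent of everything used, and the contribution is $0$. So $\langle M^2f,f\rangle=\mathbb E[h(D_0)^2]\,s=\frac{24}7$, and $\langle M^2f,f\rangle/\|f\|^2=\frac27<\frac89=\rho^2$. After three steps, a vertex $y$ at distance $3$ again contributes $0$, because $p_3(o,y)$ does not involve $\deg y$. For a neighbor $y$ of degree $D_1$,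
$$p_3(o,y)=\frac1{D_0^2D_1}+\frac1{D_0^2}\sum_{c\sim o,\,c\ne y}\frac1{\deg c}+\frac1{D_0D_1}\sum_{c\sim y,\,c\neq o}\frac1{\deg c}.$$
There are $D_0$ choices of $y$. Multiplying by $D_0$ and averaging over the degrees of the vertices $c$ gives $\frac1{D_0D_1}+s\frac{D_0-1}{D_0}+s\frac{D_1-1}{D_1}$. After multiplying by $h(D_0)h(D_1)$ only the first term survives, since $\mathbb E[h(D)]=0$:
$$\langle M^3f,f\rangle=\big(\mathbb E[h(D)/D]\big)^2=\tfrac1{49}\ne0 .$$
The numbers are consistent with the guess, but the *argument* of the regular case has just failed, at a precise point. The function $f$ reads one vertex, and two neighboring vertices have independent degrees. Still, the pair $(o,y)$ with $|y|=1$ contributes, because the weight $p_3(o,y)$ is itself a function of the degrees. In general $p_n(o,y)$ depends on all degrees along and around the path from $o$ to $y$, and correlations no longer stop at distance $2r$.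

Could one simply estimate the far terms in absolute value? To get support in $[-\rho,\rho]$ we want $\sum_nz^n\langle M^nf,f\rangle$ to be analytic for $|z|<1/\rho$, and $1/\rho>1$. But $\sum_y\sum_n p_n(o,y)z^n=\sum_nz^n$ diverges for $z\ge1$. No absolute bound can succeed: the cancellation due to $\mathbb E f=0$ must be followed out to arbitrary distance. So we need an exact formula for how the contribution of distance $n$ depends on $n$.

## 3. The spine formula, reversal, and ergodicity

A *branch* is the random labelled tree hanging from a directed edge to a parent: its root has degree $D\sim\pi$ (counting the parent edge), hence $D-1$ children, each the root of an independent branch.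

Let $\hat T_n$ be a path $x_0,\dots,x_n$ (the spine) with i.i.d. degrees $D_k\sim\pi$. Hang $D_0-1$ independent branches at $x_0$, $D_n-1$ at $x_n$, and $D_k-2$ at $x_k$ for $0<k<n$. Give all vertices i.i.d. labels. By the *data at $x_k$* we mean $D_k$, the label of $x_k$, and the branches hung at $x_k$. The data at different spine vertices are independent.

**Spine formula.** For $n\ge1$ and $\Phi\ge0$ (or absolutely integrable),
$$\mathbb E_{\mu^*}\Big[\sum_{|y|=n}\Phi(T,\xi,o,y)\Big]=\mathbb E\Big[D_0\prod_{k=1}^{n-1}(D_k-1)\,\Phi(\hat T_n,\xi,x_0,x_n)\Big].\tag{1}$$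

*Proof.* Order the children of every vertex. A vertex at distance $n$ has a code $(i_1,\dots,i_n)$. For a fixed code reveal degrees along it: they are i.i.d. $D_0,\dots,D_n\sim\pi$, and the code is present exactly when $i_1\le D_0$ and $i_{k+1}\le D_k-1$ for $1\le k\le n-1$. Given this, everything off the path consists of independent branches, in the numbers prescribed for $\hat T_n$. So the code contributes $\mathbb E\big[\mathbf 1\{i_1\le D_0\}\prod_{k=1}^{n-1}\mathbf 1\{i_{k+1}\le D_k-1\}\Phi(\hat T_n,\xi,x_0,x_n)\big]$. Sum over codes. $\square$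

Three consequences. First, $(\hat T_n,\xi,x_0)$ has law $\mu^*$, because the part of the tree behind the edge from $x_0$ to $x_1$ is again a branch. By the same remark, for each $k$ the edge $x_kx_{k+1}$ of $\hat T_n$ joins the roots of two independent branches.

Second, $\hat T_n$ is invariant in law under $x_k\mapsto x_{n-k}$. Applying (1) to $\Phi(T,\xi,o,y)/\deg o$ gives the mass transport identity
$$\mathbb E_{\mu^*}\Big[\frac1{\deg o}\sum_{|y|=n}\Phi(T,\xi,o,y)\Big]=\mathbb E_{\mu^*}\Big[\frac1{\deg o}\sum_{|y|=n}\Phi(T,\xi,y,o)\Big],\tag{2}$$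
since both sides equal $\mathbb E[\prod_{k=1}^{n-1}(D_k-1)\Phi(\hat T_n,\xi,x_0,x_n)]$.

Third, with $n=1$: if $X_1$ is a uniform neighbor of $o$, then the pair $(o,X_1)$ under $\mu^*$ has the law of $(x_0,x_1)$ in $\hat T_1$, which is symmetric. Hence $\langle Mf,g\rangle=\mathbb E[f(x_1)\overline{g(x_0)}]$ is a symmetric form, $M$ is a self-adjoint contraction, and $M1=1$.

**Lemma 1 (ergodicity).** If $f\in L^2(\mu^*)$ and $Mf=f$, then $f$ is constant.

*Proof.* By symmetry of $(o,X_1)$, $\mathbb E|f(o)-f(X_1)|^2=2\langle(1-M)f,f\rangle=0$. In $\hat T_n$ each pair $(x_k,x_{k+1})$ has the law of $(o,X_1)$, so $f(x_0)=f(x_1)=\dots=f(x_n)$ a.s. Let $f_r$ be the conditional expectation of $f$ given the ball $B_r(o)$ with the degrees and labels of its vertices; $f_r\to f$ in $L^2$ by martingale convergence. For $n\ge2r+1$, $f_r(x_0)$ depends on the data at $x_0,\dots,x_r$ and $f_r(x_n)$ on the data at $x_{n-r},\dots,x_n$. These are independent, and both roots have law $\mu^*$, so $\mathbb E[f_r(x_0)\overline{f_r(x_n)}]=|\mathbb Ef_r|^2$. This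 differs from $\mathbb E[f(x_0)\overline{f(x_n)}]=\mathbb E|f|^2$ by at most $2\|f\|\|f-f_r\|$. As $r\to\infty$ we get $\mathbb E|f|^2=|\mathbb Ef|^2$, so $f$ is constant. $\square$

## 4. Green functions up to $z_c=1/\rho$

Put
$$q=d-1\ge2,\qquad m=\sqrt q,\qquad \rho=\frac{2m}{q+1},\qquad z_c=\frac1\rho=\frac{q+1}{2m}>1 .$$
On a tree with all degrees $\ge d$ let $G(x,y|z)=\sum_np_n(x,y)z^n$. For neighbors $v,w$ let $F(v,w|z)=\sum_n\mathbb P_v(\tau_w=n)z^n$, where $\tau_w$ is the hitting time of $w$. Since the walk from $v$ stays on $v$'s side of the edge until it hits $w$, $F(v,w)$ depends only on the branch rooted at $v$ with parent $w$.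

**Lemma 2.** For $0<z\le z_c$,
$$F(v,w|z)\le\frac1m,\qquad \deg(v)F(v,w|z)\le C_0:=\frac{m(q+1)}{q-1},\qquad G(o,o|z)\le\frac{2q}{q-1}.$$

*Proof.* The aim is to control the fixed-point recursion for $F$. Let $F^{(k)}(v,w)$ count only walks that stay at depth $<k$ below $v$ before hitting $w$, with $F^{(0)}=0$. Let $D=\deg v$ and let $c$ run over the $D-1$ neighbors of $v$ other than $w$. A walk counted by $F^{(k+1)}(v,w)$ makes some number $j\ge0$ of excursions into children of $v$ and then steps to $w$, so
$$F^{(k+1)}(v,w)=\sum_{j\ge0}\frac zD\Big(\frac zD\sum_cF^{(k)}(c,v)\Big)^j=\frac1{\frac Dz-\sum_cF^{(k)}(c,v)},$$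
provided the last denominator is positive. Suppose all $F^{(k)}\le1/m$. Since $1/z\ge2m/(q+1)$, the denominator is at least $\frac{2Dm}{q+1}-\frac{D-1}m$. Multiplying by $m(q+1)$, this is $\ge m$ iff $2Dq-(D-1)(q+1)\ge q(q+1)$, i.e. $D(q-1)\ge q^2-1$, i.e. $D\ge d$. So $F^{(k+1)}\le1/m$, and by induction this holds for all $k$. The denominator is also at least $D\big(\frac{2m}{q+1}-\frac1m\big)=D\frac{q-1}{m(q+1)}=D/C_0$. Let $k\to\infty$: $F^{(k)}\uparrow F$. Finally, decomposing into excursions from $o$, $G(o,o)=1/\big(1-\frac z{\deg o}\sum_cF(c,o)\big)\le1/(1-z_c/m)=1/\big(1-\frac{q+1}{2q}\big)=\frac{2q}{q-1}$. $\square$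

In particular $p_n(o,o)z_c^n\le\frac{2q}{q-1}$, so $p_n(o,o)\le C\rho^n$ and $\rho(T,o)\le\rho$; this is what the label test of Section 2 needed.

For complex $z$ we have $|F(z)|\le F(|z|)$ and $|G(z)|\le G(|z|)$, so all series converge for $|z|<z_c$. Letting $k\to\infty$ in the recursion and using the identity theorem for power series, for $0<|z|<z_c$
$$F(v,w|z)\Big(\frac{\deg v}z-\sum_{c\ne w}F(c,v|z)\Big)=1.\tag{3}$$
A first passage to a neighbor takes an odd number of steps, so $F(v,w|-z)=-F(v,w|z)$. By reversibility, $\Gamma(x,y):=zG(x,y)/\deg(y)$ is symmetric, and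
$$\Gamma(u,u)=\frac1{\frac{\deg u}z-\sum_{c\sim u}F(c,u|z)}.\tag{4}$$

Next, a bound on the total contribution at distance $n$. If $o=y_0,\dots,y_n=y$ is the geodesic, then $\deg(o)G(o,y)=\deg(y)G(y,o)$ and $G(y,o)=G(o,o)\prod_{i=1}^nF(y_i,y_{i-1})$. Summing $\frac{\deg y}{\deg o}G(o,o)\prod F(y_i,y_{i-1})$ first over the children $y_n$ of $y_{n-1}$ (each term has $\deg(y_n)F(y_n,y_{n-1})\le C_0$, and there are $\deg(y_{n-1})-1$ of them), then over $y_{n-1}$, and so on, we get
$$\sum_{|y|=n}G(o,y\,|\,|z|)\le G(o,o\,|\,|z|)\,C_0^n\le\frac{2q}{q-1}C_0^n.\tag{5}$$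

Call $f$ *local* if it is real, bounded, and depends only on the ball $B_r(o)$ with the degrees and labels of its vertices, for some $r$. For local $f,g$ (with a common $r$) and $|z|<1$ put
$$H_{f,g}(z)=\sum_nz^n\langle M^ng,f\rangle=\sum_{n\ge0}H^{(n)}(z),\qquad H^{(n)}(z)=\mathbb E_{\mu^*}\Big[f(o)\sum_{|y|=n}G(o,y|z)g(y)\Big].\tag{6}$$
The rearrangement is legitimate since $\sum_yG(o,y\,|\,|z|)=1/(1-|z|)$. By (5), each $H^{(n)}$ is a power series converging absolutely in $|z|<z_c$. The issue is the sum over $n$.

## 5. Separating the spine: independent operators on the Hardy space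

Look at the shortest instance. On a spine $x_0,x_1,x_2$ put $\zeta=F(x_0,x_1)$, $\eta=F(x_2,x_1)$ and let $b=D_1/z-\sum F(\cdot,x_1)$, the sum over the branches hung at $x_1$. By (4), $\Gamma(x_0,x_2)=F(x_0,x_1)F(x_2,x_1)\Gamma(x_1,x_1)=\zeta\eta\cdot\frac1{b-\zeta-\eta}$. The left part enters only through $\zeta$, the right part through $\eta$, the middle through $b$, and these three are independent. But they are mixed in one fraction. Expanding,
$$\frac1{b-\zeta-\eta}=\sum_{j,k\ge0}\binom{j+k}jb^{-j-k-1}\zeta^j\eta^k ,$$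
so the fraction is a bilinear pairing of $(\zeta^j)_j$ and $(\eta^k)_k$ through a matrix that depends only on $b$. The expectation of such an expression factors. A longer spine gives a product of independent matrices, and its expectation is a *power* of one averaged matrix. This is the formula in $n$ that we were missing.

**Step 1: the operators $U_b$.** The purpose is to give these matrices a space to act on. Let $H^2$ be the Hardy space of analytic functions $h(\zeta)=\sum h_n\zeta^n$ on the unit disc with $\sum|h_n|^2<\infty$. Write $\langle h,h'\rangle=\sum h_n\overline{h_n'}$ for its inner product and $\langle\langle h,h'\rangle\rangle=\sum h_nh'_n$ for the bilinear version. For $|\eta|<1$ let $k_\eta(\zeta)=\frac1{1-\eta\zeta}$. Then $h(\zeta)=\langle\langle k_\zeta,h\rangle\rangle$ and $\|k_\eta\|^2=\frac1{1-|\eta|^2}$; for instance $k_0=1$. For $|b|>2$ let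
$$(U_bh)(\zeta)=\frac1{b-\zeta}\,h\Big(\frac1{b-\zeta}\Big).$$
On the disc $|1/(b-\zeta)|<1/(|b|-1)<1$, so this makes sense. Since $U_b\zeta^k=(b-\zeta)^{-k-1}=\sum_j\binom{j+k}jb^{-j-k-1}\zeta^j$, the matrix of $U_b$ is $\binom{j+k}jb^{-j-k-1}$, which is symmetric, and
$$\|U_b\|_{HS}^2=\sum_{s}|b|^{-2s-2}\sum_{j}\binom sj^2=\sum_s\binom{2s}s|b|^{-2s-2}=\frac1{|b|\sqrt{|b|^2-4}}.\tag{7}$$
(The Hilbert–Schmidt norm is the $\ell^2$ norm of the matrix; finiteness implies compactness. Formula and matrix agree on polynomials, hence on $H^2$, because point evaluation is continuous.)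

**Step 2: the averaged operator $A_z$.** The purpose is to check that averaging is possible although $\mathbb E[D]$ under $\pi$ may be infinite. For $0<|z|<z_c$ let
$$b_z=\frac Dz-\sum_{i=1}^{D-2}\zeta_i,\qquad A_z=\mathbb E\big[(D-1)U_{b_z}\big],$$
where $D\sim\pi$ and the $\zeta_i$ are i.i.d. copies of $F(\text{branch root},\text{parent}|z)$. By Lemma 2 and $1/|z|>2m/(q+1)$,
$$|b_z|\ge\alpha_D:=\frac{2Dm}{q+1}-\frac{D-2}m=\frac{(D-1)(q-1)+3q+1}{m(q+1)}\ge\alpha_d=\frac{(q+1)^2}{m(q+1)}=m+\frac1m>2.\tag{8}$$
Also $\alpha_D\ge D\frac{q-1}{m(q+1)}=D/C_0$. By (7), $\|U_b\|_{HS}=|b|^{-1}(1-4/|b|^2)^{-1/4}$, so with $C_1=(1-4/\alpha_d^2)^{-1/4}$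
$$(D-1)\|U_{b_z}\|_{HS}\le C_1\frac{D-1}{|b_z|}\le C_1C_0 .$$
Thus $A_z$ is a well-defined Hilbert–Schmidt operator with norm $\le C_1C_0$. Its matrix entries $\mathbb E[(D-1)\binom{j+k}jb_z^{-j-k-1}]$ are expectations of uniformly bounded analytic functions of $z$, hence analytic on $0<|z|<z_c$ (Morera and Fubini). A bounded function with values in a Hilbert space and analytic coordinates is analytic: its pairing with a fixed vector is a uniform limit of finite sums of coordinates, by Cauchy–Schwarz, and weak analyticity implies analyticity. So $z\mapsto A_z$ is an analytic Hilbert–Schmidt-valued function. Finally $|b_z|\ge\frac D{|z|}-\frac{D-2}m\ge D\big(\frac1{|z|}-\frac1m\big)$ (note $z_c<m$), so $\|A_z\|\le C_1\big(\frac1{|z|}-\frac1m\big)^{-1}\to0$ as $z\to0$.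

**Step 3: the Green function along a long spine.** The purpose is to write $\Gamma(x_0,x_n)$ as (left data)·(independent operators)·(right data). Let $f,g$ be local with radius $r$, let $n\ge2r+2$, and work in $\hat T_n$. Put $\zeta_k=F(x_k,x_{k+1})$ and $b_k=\frac{D_k}z-\sum(\text{first-passage functions to }x_k\text{ from the roots of branches hung at }x_k)$. By (3), $\zeta_0=1/b_0$ and $\zeta_k=1/(b_k-\zeta_{k-1})$ for $1\le k\le n-1$. Put
$$u=x_{n-r-1},\quad\eta=F(x_{n-r},x_{n-r-1}),\quad W_L=\prod_{k=0}^r\zeta_k,\quad W_R=\prod_{k=n-r}^nF(x_k,x_{k-1}).$$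
Because $u$ separates $x_0$ from $x_n$ and $\Gamma$ is symmetric, $\Gamma(x_0,x_n)=F(x_0,u)\Gamma(u,x_n)=F(x_0,u)F(x_n,u)\Gamma(u,u)$, and (4) gives
$$\Gamma(x_0,x_n)=\Big(\prod_{k=0}^{n-r-2}\zeta_k\Big)W_R\,\frac1{b_{n-r-1}-\zeta_{n-r-2}-\eta}.$$
As $b_{n-r-1}-\zeta_{n-r-2}=1/\zeta_{n-r-1}$, the fraction is $\zeta_{n-r-1}/(1-\eta\zeta_{n-r-1})=\zeta_{n-r-1}k_\eta(\zeta_{n-r-1})$. Now $(U_{b_k}h)(\zeta_{k-1})=\zeta_kh(\zeta_k)$. Applying this for $k=r+1,\dots,n-r-1$,
$$\Gamma(x_0,x_n)=W_LW_R\,\big(U_{b_{r+1}}\cdots U_{b_{n-r-1}}k_\eta\big)(\zeta_r)=W_LW_R\,\big\langle\big\langle k_{\zeta_r},U_{b_{r+1}}\cdots U_{b_{n-r-1}}k_\eta\big\rangle\big\rangle .\tag{9}$$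

**Step 4: taking expectations.** The purpose is to use independence. The quantities $f(x_0),\zeta_r,W_L$ depend only on the data at $x_0,\dots,x_r$. The quantities $g(x_n),\eta,W_R$ depend only on the data at $x_{n-r},\dots,x_n$. The $b_k$ with $r<k<n-r$ come from the data at the middle vertices, are independent of both groups, and are i.i.d. copies of $b_z$ together with their degrees. By (1) and $G(x_0,x_n)=\frac{D_n}z\Gamma(x_0,x_n)$,
$$H^{(n)}(z)=\frac1z\,\mathbb E\Big[D_0\prod_{k=1}^{n-1}(D_k-1)\,D_n\,f(x_0)\Gamma(x_0,x_n)g(x_n)\Big].$$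
Insert (9) and give each middle factor $D_k-1$ to $U_{b_k}$. Everything is bounded: $|D_0\prod_{k=1}^r(D_k-1)W_L|\le C_0^{r+1}$ by Lemma 2, likewise on the right; $|\zeta_r|,|\eta|\le1/m<1$, so $\|k_{\zeta_r}\|,\|k_\eta\|\le(1-1/q)^{-1/2}$; and $(D_k-1)\|U_{b_k}\|\le C_1C_0$. Hence the expectation of the product of independent vectors and operators is the product of expectations:
$$H^{(n)}(z)=\frac1z\big\langle\big\langle u_f(z),A_z^{\,n-2r-1}u_g(z)\big\rangle\big\rangle,\qquad u_f(z)=\mathbb E\Big[D_0\prod_{k=1}^r(D_k-1)\,W_L\,f(x_0)\,k_{\zeta_r}\Big].\tag{10}$$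
The right-hand vector is given by the same formula with $g$, by the reflection $x_k\mapsto x_{n-k}$. As for $A_z$, the coordinates of $u_f$ are analytic and its norm is bounded, so $u_f$ is a bounded analytic $H^2$-valued function.

**Step 5: continuation beyond $|z|=1$.** The purpose is to sum over $n$. For small $|z|>0$ we have $\|A_z\|<1$, and
$$H_{f,g}(z)=\sum_{n\le2r+1}H^{(n)}(z)+\frac1z\big\langle\big\langle u_f(z),A_z(1-A_z)^{-1}u_g(z)\big\rangle\big\rangle.\tag{11}$$
The analytic Fredholm theorem says: if $A_z$ is an analytic family of compact operators on a connected open set and $1-A_z$ is invertible at one point, then $(1-A_z)^{-1}$ is meromorphic there, with poles exactly where $1-A_z$ is not invertible. So the right side of (11) is meromorphic on $0<|z|<z_c$. Since $H_{f,g}$ is analytic in $|z|<1$, we obtain a meromorphic extension of $H_{f,g}$ to $|z|<z_c$, and it is analytic at every $z\ne0$ where $1-A_z$ is invertible.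

The geometric series hides no absolute values: it continues past $z=1$, and the only danger left is an eigenvalue $1$ of $A_z$.

## 6. For real $z$, only one eigenvalue of $A_z$ can reach $1$

**Step 1: positivity and monotonicity.** The purpose is to turn $A_z$, $z>0$, into a positive operator increasing with $z$. For real $b>2$ we have $\binom{j+k}jb^{-j-k-1}=\int_0^\infty e^{-bt}\frac{t^j}{j!}\frac{t^k}{k!}dt$, so
$$\langle U_bh,h\rangle=\int_0^\infty e^{-bt}\Big|\sum_nh_n\frac{t^n}{n!}\Big|^2dt=:Q_b(h).\tag{12}$$
(The interchange is by Fubini, as the matrix has nonnegative entries and defines a bounded operator on $(|h_n|)$. The integral converges also because $|\sum h_nt^n/n!|\le\|h\|(\sum t^{2n}/n!^2)^{1/2}\le\|h\|e^t$.) So $U_b\ge0$, and $Q_b(h)$ is strictly decreasing in $b$ for $h\ne0$.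

Let $0<z<z'<z_c$, with the same $D$ and the same branches. Then $b_z>b_{z'}$, because $D/z$ is strictly decreasing and the $\zeta_i$ are nondecreasing in $z$. Since $\langle A_zh,h\rangle=\mathbb E[(D-1)Q_{b_z}(h)]$, the operator $A_z$ is compact, self-adjoint, $\ge0$, and $\langle A_zh,h\rangle<\langle A_{z'}h,h\rangle$ for $h\neq0$. Testing with a top eigenvector of $A_z$ shows that the top eigenvalue $\lambda_1(z)$ is strictly increasing.

**Step 2: negative $z$.** The purpose is to exclude $z<0$ at once. By oddness of $F$, $b_{-z}=-b_z$. With $(Jh)(\zeta)=h(-\zeta)$, $(JU_bJh)(\zeta)=\frac1{b+\zeta}h\big(\frac{-1}{b+\zeta}\big)=-(U_{-b}h)(\zeta)$. Hence $A_{-z}=-JA_zJ\le0$, and $1-A_{-z}\ge1$ is invertible for $0<z<z_c$.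

**Step 3: diagonalizing $U_\alpha$.** The purpose is to know all eigenvalues of the building blocks. Let $\alpha>2$ and $\alpha=\theta+\frac1\theta$ with $0<\theta<1$. The Möbius map $\tau(\zeta)=1/(\alpha-\zeta)$ fixes $\theta$ and $1/\theta$. We move $\theta$ to $0$. Let $\varphi(w)=\frac{w+\theta}{1+\theta w}$ and $(Wh)(w)=\frac{\sqrt{1-\theta^2}}{1+\theta w}h(\varphi(w))$. On the circle $|W h|^2=|\varphi'|\,|h\circ\varphi|^2$, so $W$ is isometric on $H^2$ by change of variables. It is onto, since the operator with $-\theta$ in place of $\theta$ inverts it: $1+\theta\frac{w-\theta}{1-\theta w}=\frac{1-\theta^2}{1-\theta w}$. Next,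
$$\alpha-\varphi(w)=\frac{(\theta+\frac1\theta)(1+\theta w)-w-\theta}{1+\theta w}=\frac{1+\theta^3w}{\theta(1+\theta w)},\qquad \tau(\varphi(w))=\frac{\theta+\theta^2w}{1+\theta^3w}=\varphi(\theta^2w),$$
and therefore
$$(WU_\alpha h)(w)=\frac{\sqrt{1-\theta^2}}{1+\theta w}\cdot\frac{\theta(1+\theta w)}{1+\theta^3w}\,h(\varphi(\theta^2w))=\theta\,(Wh)(\theta^2w).$$
So $WU_\alpha W^{-1}$ is $h(w)\mapsto\theta h(\theta^2w)$, diagonal on the monomials. Hence $U_\alpha$ has simple eigenvalues $\theta,\theta^3,\theta^5,\dots$ and no other nonzero spectrum. The top eigenvector is $k_\theta$, because $(U_\alpha k_\theta)(\zeta)=\frac1{\alpha-\zeta-\theta}=\frac1{\alpha-\theta}k_{1/(\alpha-\theta)}(\zeta)=\theta k_\theta(\zeta)$.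

*Check on the regular tree.* There $b_z=\frac dz-(d-2)F$ is deterministic, and (3) reads $\frac dz-(d-1)F=\frac1F$, so $b_z=F+\frac1F$ and $A_z$ has eigenvalues $qF,qF^3,qF^5,\dots$. At $z=1$, $F=\frac1q$ solves (3) and is at most $1/m$ (the other root of the quadratic is $1$), so the top eigenvalue is exactly $1$ and the next is $q^{-2}$. As $z\uparrow z_c$, $F\uparrow\frac1m$, so the top eigenvalue rises to $m>1$, but the second stays below $\frac1m<1$. So at $z\in(1,z_c)$ one eigenvalue has passed $1$ and the others have not. The next proposition says that random degrees do not change this.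

**Proposition 3.** There is $\kappa<1$ such that for all $0<z<z_c$ the second eigenvalue of $A_z$ (with multiplicity) is at most $\kappa$.

*Proof.* **Step 4: restricting to a hyperplane.** The purpose is to bound all $U_{\alpha_D}$ simultaneously on one subspace of codimension $1$. Let $c\in[0,1)$, $h\perp k_c$, and $e=k_\theta/\|k_\theta\|$. Since $h\perp k_c$, $|\langle h,e\rangle|^2\le\|h\|^2\big(1-\frac{|\langle e,k_c\rangle|^2}{\|k_c\|^2}\big)$, and with $\langle k_\theta,k_c\rangle=\frac1{1-c\theta}$ this is $\|h\|^2\big(1-\frac{(1-\theta^2)(1-c^2)}{(1-c\theta)^2}\big)$. By Step 3,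
$$Q_\alpha(h)\le\theta^3\|h\|^2+(\theta-\theta^3)|\langle h,e\rangle|^2\le\theta\Big[1-\frac{(1-\theta^2)^2(1-c^2)}{(1-c\theta)^2}\Big]\|h\|^2 .$$
Let $\theta_D$ correspond to $\alpha_D$. By (8), $b_z\ge\alpha_D$ for $0<z<z_c$, so $\langle A_zh,h\rangle\le\mathbb E[(D-1)Q_{\alpha_D}(h)]$. By Courant–Fischer, the second eigenvalue is at most the supremum of $\langle A_zh,h\rangle/\|h\|^2$ over any hyperplane. So it suffices to find one $c=c(d)$, the same for all $D$, with
$$\sup_{D\ge d}\ (D-1)\theta_D\Big[1-\frac{(1-\theta_D^2)^2(1-c^2)}{(1-c\theta_D)^2}\Big]<1.\tag{13}$$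
By (8), $\theta_d=\frac1m$, and $\theta_D\in(0,\frac1m]$ since $\alpha_D$ increases in $D$. Solving (8) for $D-1$ and using $\alpha_D\theta_D=1+\theta_D^2$, with $\theta=\theta_D$,
$$(D-1)\theta=\frac{K(1+\theta^2)-L\theta}{q-1},\qquad K=m(q+1),\quad L=3q+1 .$$
We bound the expression in (13) over all real $\theta\in(0,\frac1m]$.

**Step 5: $d\ge4$, with $c=0$.** Here $q\ge3$, and the purpose is to see that $D=d$ is the worst case. The bracket is $1-(1-\theta^2)^2=\theta^2(2-\theta^2)$, so the quantity is $\frac1{q-1}P(\theta)\cdot\theta(2-\theta^2)$ with $P(\theta)=K\theta(1+\theta^2)-L\theta^2$. We have $P'(\theta)=3K\theta^2-2L\theta+K>0$, because its discriminant is negative: $3K^2-L^2=3q(q+1)^2-(3q+1)^2=3q^3-3q^2-3q-1$ equals $5$ at $q=2$ and increases for $q\ge2$. As $P(0)=0$, $P>0$ for $\theta>0$. The factor $\theta(2-\theta^2)$ is positive and increasing for $\theta^2\le\frac23$, and here $\theta^2\le\frac1q\le\frac13$. So the maximum is at $\theta=\frac1m$, where $D=d$ and $(D-1)\theta=m$. Its value is $m\cdot\frac1q\big(2-\frac1q\big)=\frac{2q-1}{q^{3/2}}$.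 This is $<1$ because $q^3-(2q-1)^2=(q-1)(q^2-3q+1)>0$ for $q\ge3$.

**Step 6: $d=3$.** Here $q=2$, $m=\sqrt2$, $K=3\sqrt2$, $L=7$, and $c=0$ fails: at $D=3$ it gives $\frac3{2\sqrt2}>1$. The choice $c=\theta_3=\frac1{\sqrt2}$ is perfect at $D=3$ but fails for large $D$: as $\theta\to0$ the quantity tends to $3\sqrt2\,c^2=\frac{3\sqrt2}2>1$. We take the compromise $c=\frac1{2\sqrt2}$. Put $\theta=t/\sqrt2$, $t\in(0,1]$. The quantity in (13) is $a(t)E(t)$ with
$$a(t)=\tfrac{\sqrt2}2(6-7t+3t^2),\qquad E(t)=1-\tfrac78\phi(t)^2,\qquad\phi(t)=\frac{1-t^2/2}{1-t/4}.$$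
On $[0,1]$, $a'$ has the sign of $6t-7<0$ and $a(1)=\sqrt2$, so $a$ is positive and decreasing. On $[0,\frac12]$ we have $\phi\ge1$ (as $t^2/2\le t/4$), so $aE\le a(0)\cdot\frac18=\frac{3\sqrt2}8<0.54$. On $[\frac12,1]$, $\phi'$ has the sign of $\frac14-t+\frac{t^2}8$, which is decreasing on $[\frac12,1]$ and negative at $\frac12$. So $\phi$ is positive and decreasing there, and $E$ is increasing. With $\phi(\frac34)=\frac{23}{26}$, $\phi(\frac78)=\frac{79}{100}$, $\phi(1)=\frac23$:

* on $[\frac12,\frac34]$: $aE\le a(\frac12)E(\frac34)<2.299\cdot0.316<0.73$;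
* on $[\frac34,\frac78]$: $aE\le a(\frac34)E(\frac78)<1.724\cdot0.454<0.79$;
* on $[\frac78,1]$: $aE\le a(\frac78)E(1)<1.536\cdot\frac{11}{18}<0.94$.

So (13) holds for every $d\ge3$. $\square$

**Corollary 4.** The point $z=1$ is the only real $z$ with $0<|z|<z_c$ at which $1-A_z$ is not invertible.

*Proof.* Negative $z$ are excluded by Step 2. For $0<z<z_c$, $1-A_z$ is non-invertible iff $1$ is an eigenvalue of $A_z$. By Proposition 3 this happens iff $\lambda_1(z)=1$, hence for at most one $z$ by strict monotonicity. The constants tell us which one: for $f=g=1$, $H_{1,1}(z)=\frac1{1-z}$ has a pole at $1<z_c$. By (11), $1-A_1$ cannot be invertible. $\square$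

## 7. The pole at $1$ disappears on mean-zero functions: proof of Theorem A

Let $f$ be local with $\int f\,d\mu^*=0$. For $|z|<1$, $H_{f,f}(z)=\int\frac{d\mu_f(x)}{1-zx}$.

**Step 1: no non-real poles.** The purpose is to use self-adjointness of $M$. The integral is analytic off $\{z\in\mathbb R:|z|\ge1\}$. The set $\{|z|<z_c\}\setminus\{z\in\mathbb R:|z|\ge1\}$ is connected, so there the integral agrees with the meromorphic extension of $H_{f,f}$ from Section 5. Hence the extension can have poles only at real $z$ with $1\le|z|<z_c$. By Corollary 4 the only possible pole is $z=1$.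

**Step 2: no pole at $1$.** The purpose is to use the mean-zero condition. For $0<z<1$ and $x\in[-1,1]$ we have $0\le\frac{1-z}{1-zx}\le1$, and as $z\uparrow1$ this tends to $\mathbf 1_{\{x=1\}}$. By dominated convergence
$$(1-z)H_{f,f}(z)=\int\frac{1-z}{1-zx}\,d\mu_f(x)\longrightarrow\mu_f(\{1\})=0,$$
because $\ker(M-1)$ consists of the constants (Lemma 1) and $f\perp1$. At a pole, $|(1-z)H_{f,f}(z)|$ would have a nonzero or infinite limit. So there is no pole.

**Step 3: from analyticity to the spectrum.** Thus $H_{f,f}(z)=\sum_nz^n\int x^nd\mu_f$ is analytic in $|z|<z_c$, and $\limsup_n\big(\int x^{2n}d\mu_f\big)^{1/2n}\le\frac1{z_c}=\rho$, i.e. $\operatorname{supp}\mu_f\subset[-\rho,\rho]$. Bounded functions of the ball $B_r(o)$ with its degrees and labels, $r\ge0$, are dense in $L^2(\mu^*)$ by martingale convergence and truncation. Subtracting means, the complex combinations of mean-zero local functions are dense in $L^2_0$. The spectral projection $E$ of $M|_{L^2_0}$ onto $\mathbb R\setminus[-\rho,\rho]$ satisfies $\|Ef\|^2=\mu_f(\mathbb R\setminus[-\rho,\rho])=0$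 for each mean-zero local $f$. So it kills a dense set and vanishes. Hence $\sigma(M|_{L^2_0})\subset[-\rho,\rho]$, and with $\rho(\mathcal T)\ge\rho(T,o)=\rho$ the graphing is Ramanujan. This proves Theorem A. $\blacksquare$

## 8. Balls of constant degree fill the interval: proof of Theorem B

In this section $d=d_{\min}\ge2$ and $\rho=2\sqrt{d-1}/d$. Section 3 is valid for $d=2$ as well.

**Step 1: approximate eigenfunctions on $T_d$.** The purpose is to have finitely supported models. Let $\lambda=\rho\cos a$ with $|\lambda|<\rho$. Let $e_j$ be the $\ell^2$-normalized indicator of the sphere $S_j$ of radius $j$ in $T_d$. The walk operator $P_d$ has $\langle P_de_j,e_{j+1}\rangle=\frac1d\sqrt{|S_{j+1}|/|S_j|}$, which is $\frac{\sqrt{d-1}}d=\frac\rho2$ for $j\ge1$ and $\frac1{\sqrt d}$ for $j=0$; all other entries above the diagonal and all diagonal entries are $0$. For $L\ge2$ put $\varphi=\sum_{j=1}^Le^{iaj}e_j$, so $\|\varphi\|=\sqrt L$. For $2\le j\le L-1$ the $e_j$-coefficient of $(P_d-\lambda)\varphi$ is $\frac\rho2(e^{ia(j-1)}+e^{ia(j+1)})-\lambda e^{iaj}=0$.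 So $(P_d-\lambda)\varphi$ is supported on radii $0,1,L,L+1$, with coefficients $\frac{e^{ia}}{\sqrt d},-\frac\rho2,-\frac\rho2e^{ia(L+1)},\frac\rho2e^{iaL}$, and its norm is bounded independently of $L$. Given $\varepsilon>0$ choose $L$ with $\|(P_d-\lambda)\varphi\|\le\varepsilon\|\varphi\|$. Write $\varphi(x)=\hat\varphi(|x|)$, with $\hat\varphi(0)=0$ and $\hat\varphi(j)=0$ for $j>L$.

**Step 2: the tree itself.** The purpose is to see that $\rho(T,o)\ge\rho$. Follow the path $y_0=o,y_1,\dots$ of first children. Its degrees are i.i.d. of law $\pi$, with independent branches hung along it. For $n=L+2+j(2L+4)$, $j\ge0$, the events that all vertices of $B_{L+1}(y_n)$ have degree $d$ depend on disjoint data and have the same positive probability. So almost surely some $v$ has all vertices of $B_{L+1}(v)$ of degree $d$. Then $\varphi_v(x)=\hat\varphi(\operatorname{dist}(v,x))$ satisfies $\|(P-\lambda)\varphi_v\|\le\varepsilon\|\varphi_v\|$ in $\ell^2(V,\deg)$, since both functions live on $B_{L+1}(v)$, where all weights equal $d$ and $B_{L+1}(v)$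 looks like the ball in $T_d$. So $\|P\|\ge|\lambda|-\varepsilon$, and letting $\varepsilon\to0$, $|\lambda|\to\rho$ we get $\rho(T,o)=\|P\|\ge\rho$. With Lemma 2 (or trivially if $d=2$, where $\rho=1$), $\rho(T,o)=\rho$.

**Step 3: planting copies in the graphing.** The purpose is to transfer $\varphi$ to $L^2(\mu^*)$, using labels to choose well-separated centers. Let $S$ be the set of vertices $v$ such that all vertices of $B_{L+1}(v)$ have degree $d$ and $\xi(v)>\xi(w)$ for all $w\ne v$ in $B_{2L+4}(v)$. Then $\mu^*(o\in S)>0$, and distinct points of $S$ are at distance $>2L+4$. Let $f(T,\xi,o)=\hat\varphi(\operatorname{dist}(o,v))$ if some (unique) $v\in S$ has $\operatorname{dist}(o,v)\le L$, and $f=0$ otherwise.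

If no $v\in S$ is within distance $L+1$ of $o$, then $f$ vanishes at $o$ and at its neighbors, so $(M-\lambda)f(o)=0$. If $v\in S$ is within $L+1$ of $o$, it is unique, $\deg o=d$, and no neighbor of $o$ is within $L$ of another $v'\in S$, since that would give $\operatorname{dist}(v,v')\le2L+2$. So $(M-\lambda)f(o)=((P_d-\lambda)\varphi)(x)$ with $|x|=\operatorname{dist}(o,v)$.

**Step 4: norms.** The purpose is to compare with Step 1. Let $\psi(x)=\hat\psi(|x|)$ be $\varphi$ or $(P_d-\lambda)\varphi$. At distance $n\le L+1$, apply (2) with $\Phi(T,\xi,o,v)=\deg(o)\mathbf 1\{v\in S\}|\hat\psi(n)|^2$. For $v\in S$ all vertices of $B_{L+1}(v)$ have degree $d$, so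
$$\mathbb E_{\mu^*}\Big[\sum_{|v|=n}\mathbf 1\{v\in S\}|\hat\psi(n)|^2\Big]=\mathbb E_{\mu^*}\Big[\frac1d\mathbf 1\{o\in S\}\cdot d\,|S_n|\,|\hat\psi(n)|^2\Big]=\mu^*(o\in S)\,|S_n||\hat\psi(n)|^2 .$$
(For $n=0$ this is trivial.) Summing over $n$,
$$\|f\|^2=\mu^*(o\in S)\|\varphi\|^2,\qquad\|(M-\lambda)f\|^2=\mu^*(o\in S)\|(P_d-\lambda)\varphi\|^2 .$$

**Step 5: removing the mean.** The purpose is to land in $L^2_0$. Normalize $\|f\|=1$, so $\|(M-\lambda)f\|\le\varepsilon$. As $M1=1$, $(1-\lambda)|\langle f,1\rangle|=|\langle(M-\lambda)f,1\rangle|\le\varepsilon$. Hence $f_0=f-\langle f,1\rangle\in L^2_0$ has $\|f_0\|^2\ge1-\frac{\varepsilon^2}{(1-\lambda)^2}$. Also $(M-\lambda)f_0$ is the projection of $(M-\lambda)f$ to $L^2_0$, so $\|(M-\lambda)f_0\|\le\varepsilon$. As $\varepsilon\to0$, $\lambda\in\sigma(M|_{L^2_0})$. Spectra are closed, so $[-\rho,\rho]\subset\sigma(M|_{L^2_0})$.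

**Parts (i) and (iii).** For $d\ge3$ this and Theorem A give (i). It also reproves $\rho(\mathcal T)\ge\rho$, so no quoted inequality is needed. For $d=2$ we have $\rho=1$ and $\|M\|\le1$, so $\sigma(M|_{L^2_0})=[-1,1]$, and $\rho(\mathcal T)=1=\rho(T,o)$ by Step 2. This is (iii).

**Part (ii).** In Sections 3–7 the labels enter through the spine formula, Lemma 1, the factorization (10) and the density of local functions. All of these use only that the pairs (degree, label) at different vertices are i.i.d., so that the data at different vertices of $\hat T_n$ are independent; $F$, $b_z$ and $A_z$ involve degrees only. So the inclusion $\sigma(M|_{L^2_0})\subset[-\rho,\rho]$ holds for i.i.d. pairs (degree, label). The lower inclusion used the label only to break ties in the definition of $S$, and an independent uniform coordinate serves for this.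

Finally, let $\xi'$ be a factor-of-i.i.d. labelling, i.e. $\xi'(v)$ is a fixed measurable function of $(T,\xi,v)$, and let $M'$ be the Markov operator of the new graphing with the image measure of $\mu^*$. The map $\Pi:(T,\xi,o)\mapsto(T,\xi',o)$ is measure preserving, so $f'\mapsto f'\circ\Pi$ is an isometric embedding of its $L^2_0$ into $L^2_0(\mu^*)$, and $M(f'\circ\Pi)=(M'f')\circ\Pi$. Hence $M'$ is self-adjoint with norm $\le\rho$ on its $L^2_0$, and its spectrum there lies in $[-\rho,\rho]$. This proves Theorem B. $\blacksquare$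

In particular, for all $f,g\in L^2_0(\mu^*)$ and $n\ge0$,
$$|\langle M^nf,g\rangle|\le\Big(\frac{2\sqrt{d_{\min}-1}}{d_{\min}}\Big)^n\|f\|\,\|g\| ,$$
and by (i) the rate is optimal, since the norm of $M^n$ on $L^2_0$ is exactly $\rho^n$. For $p_3=p_4=\frac12$ this says that every mean-zero observable, including the degree function whose third moment $\frac1{49}$ broke the independence argument, decorrelates at least as fast as $(2\sqrt2/3)^n$.
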